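
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}

\title{Taylor spectrum and double commutant spectrum\\ in finite von Neumann algebras}


\begin{abstract}
Let $T_1,\dots,T_n$ be commuting operators in a finite von Neumann algebra
$\mathcal M\subseteq B(H)$, and let $\mathfrak A$ be the norm-closed unital algebra that they
generate. The Taylor spectrum of the tuple is contained in its joint spectrum relative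
to the double commutant $\mathfrak A''$. We show that this inclusion can be proper, already for a pair
of operators that are direct sums of $3\times3$ matrices. We then determine the algebras $\mathcal M$
in which equality always holds: they are the direct sums of a type I part of degree at most
$2$ and a finite-dimensional algebra. If the double commutant is computed inside $\mathcal M$ instead of
$B(H)$, equality always holds exactly when $\mathcal M$ is of type I of bounded degree. The
obstruction in both cases is Hartogs' extension theorem in $\mathbb C^2$.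
\end{abstract}

\section{The question and the answer}

\subsection{Two joint spectra}
Throughout, $\mathcal M\subseteq B(H)$ is a von Neumann algebra with $1_H\in\mathcal M$ that
carries a normal, faithful, tracial state $\tau$, and $T_1,\dots,T_n\in\mathcal M$ commute pairwise. Let
$\mathfrak A$ be the norm-closed unital subalgebra of $\mathcal M$ generated by $T_1,\dots,T_n$. The
commutant $\mathfrak A'=\{T_1,\dots,T_n\}'$ and the double commutant $\mathfrak A''$ are taken in
$B(H)$. Since $\mathfrak A\subseteq\mathfrak A'$, we have $\mathfrak A''\subseteq\mathfrak A'$, so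
$\mathfrak A''$ is a commutative unital Banach algebra; since $\mathfrak A\subseteq\mathcal M$, we have
$\mathfrak A''\subseteq\mathcal M''=\mathcal M$.

For a commutative unital Banach algebra $\mathfrak B$ containing $T_1,\dots,T_n$, the joint spectrum
relative to $\mathfrak B$ is
\[
\sigma_{\mathfrak B}(T_1,\dots,T_n)=\{(\varphi(T_1),\dots,\varphi(T_n)):\varphi\text{ a character of }\mathfrak B\}
\subseteq\mathbb C^n .
\]
It records for which $\lambda$ the equation $\sum_iA_i(T_i-\lambda_i)=1$ has no solution $A_1,\dots,A_n\in\mathfrak B$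
(Lemma~\ref{lem:facts}(b) below).

The Taylor spectrum $\operatorname{Sp}(T_1,\dots,T_n)$ refers to no algebra, only to the action on $H$.
Let $e_1,\dots,e_n$ be the standard basis of $\mathbb C^n$, and write $e_j\wedge$ for left exterior
multiplication on $\Lambda\mathbb C^n$. The \emph{Koszul complex} of $T=(T_1,\dots,T_n)$ is
$H\otimes\Lambda\mathbb C^n$ with the differential
\[
d_T=\sum_jT_j\otimes(e_j\wedge\,\cdot\,),\qquad d_T^2=0 .
\]
By definition $\lambda\notin\operatorname{Sp}(T)$ if the complex of $T-\lambda=(T_1-\lambda_1,\dots,T_n-\lambda_n)$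
is exact, that is, $\ker d_{T-\lambda}=\operatorname{ran}d_{T-\lambda}$. For $n=1$ this says that $T_1-\lambda_1$ is bijective. For
$n=2$ and $\lambda=0$ it is exactness of
\[
0\to H\xrightarrow{\ x\mapsto(T_1x,\,T_2x)\ }H\oplus H\xrightarrow{\ (x,y)\mapsto T_1y-T_2x\ }H\to0 .
\]

One has
\[
\operatorname{Sp}(T_1,\dots,T_n)\subseteq\sigma_{\mathfrak A''}(T_1,\dots,T_n)\subseteq\sigma_{\mathfrak A}(T_1,\dots,T_n);
\]
the first inclusion follows from Lemma~\ref{lem:facts} below, the second by restricting characters. The
second can be proper: for $\mathcal M=L^\infty(\mathbb T)$ on $L^2(\mathbb T)$ and $T_1(z)=z$, the algebra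
$\mathfrak A$ is the disk algebra and $\mathfrak A''=\mathcal M$, so $\sigma_{\mathfrak A}(T_1)$ is the
closed disk and $\sigma_{\mathfrak A''}(T_1)$ is the circle. Charlesworth, Dykema, Sukochev and Zanin
\cite{CDSZ} ask whether the first inclusion can be proper when the operators lie in a finite von Neumann algebra.

\subsection{What one would guess}
In the simplest cases there is equality.

\emph{One operator.} If $T_1-\lambda$ is bijective, then $(T_1-\lambda)^{-1}\in\{T_1\}''$.

\emph{Normal operators.} Let all $T_j$ be normal. After a translation it suffices to consider the point $0$, so let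
$0\notin\operatorname{Sp}(T)$. Then $Q=\sum_jT_j^*T_j$ is
invertible (Lemma~\ref{lem:facts}(c)). Fuglede's theorem says that an operator commuting with a normal
operator $D$ also commutes with $D^*$; hence $T_j^*\in\mathfrak A''$, and $A_i=Q^{-1}T_i^*\in\mathfrak A''$
satisfy $\sum_iA_iT_i=1$.

\emph{Matrices.} Let $\dim H<\infty$. The idempotents $P_\lambda$ onto the joint generalized eigenspaces
of $T$ are polynomials in the $T_j$, with $\sum_\lambda P_\lambda=1$. For a character $\varphi$ of
$\mathfrak A''$ we have $\varphi(P_\lambda)=1$ for some $\lambda$; as $(T_j-\lambda_j)P_\lambda$ is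
nilpotent, $\varphi(T_j)=\lambda_j$. Since $P_\lambda H$ contains a joint eigenvector with eigenvalue
$\lambda$, the first Koszul map of $T-\lambda$ is not injective, and $\lambda\in\operatorname{Sp}(T)$.

So equality is the natural guess. It is wrong.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $\mathcal M=\ell^\infty(\mathbb N)\,\bar\otimes\,M_3(\mathbb C)$ act on $H=\bigoplus_{\mathbb N}\mathbb C^3$,
with $\tau=\sum_{k\ge1}2^{-k}\tfrac13\mathrm{Tr}_k$. There are commuting $T_1,T_2\in\mathcal M$ with
\[
(0,0)\in\sigma_{\mathfrak A''}(T_1,T_2)\setminus\operatorname{Sp}(T_1,T_2).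
\]
\end{theorem}

\begin{theorem}\label{thm:B}
For $\mathcal M\subseteq B(H)$ as above the following are equivalent.
\begin{enumerate}
\item[(i)] $\operatorname{Sp}=\sigma_{\mathfrak A''}$ for all commuting pairs in $\mathcal M$.
\item[(ii)] $\operatorname{Sp}=\sigma_{\mathfrak A''}$ for all commuting $n$-tuples in $\mathcal M$ and all $n$.
\item[(iii)] $\mathcal M\cong M_1(Z_1)\oplus M_2(Z_2)\oplus F$ with $Z_1,Z_2$ abelian von Neumann algebras
(possibly $0$) and $F$ finite dimensional (possibly $0$).
\end{enumerate}
In particular, equality fails for some pair in every $\mathrm{II}_1$ factor. Moreover, if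
equality fails for some pair in $\mathcal M$, then for every $n\ge2$ it fails for some $n$-tuple in $\mathcal M$.
\end{theorem}

Since equality always holds for one operator, two operators are the minimum. The bound $2$ in (iii) concerns
the size of matrix blocks: infinitely many blocks of size at most $2$ never produce a counterexample, while
infinitely many blocks of size $3$ are enough for one.

The algebra $\mathfrak A''$ must commute with all of $\mathfrak A'$, including operators outside
$\mathcal M$. The version of the double commutant that refers to $\mathcal M$ alone behaves differently.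

\begin{theorem}\label{thm:C}
Let $\mathfrak C=(\mathfrak A'\cap\mathcal M)'\cap\mathcal M$. This is a commutative unital Banach algebra
containing $\mathfrak A''$, and $\operatorname{Sp}\subseteq\sigma_{\mathfrak C}\subseteq\sigma_{\mathfrak A''}$. The
following are equivalent: $\operatorname{Sp}=\sigma_{\mathfrak C}$ for all commuting tuples in $\mathcal M$; $\operatorname{Sp}=\sigma_{\mathfrak C}$
for all commuting pairs in $\mathcal M$; $\mathcal M\cong\bigoplus_{d\le N}M_d(Z_d)$ with some $N<\infty$ and abelian von Neumann algebras $Z_d$ (possibly $0$).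
\end{theorem}

By Theorem~\ref{thm:C} with $N=3$, the pair of Theorem~\ref{thm:A} has
$\operatorname{Sp}=\sigma_{\mathfrak C}\subsetneq\sigma_{\mathfrak A''}$: there the operators of $\mathfrak A'$
outside $\mathcal M$ cause the failure.

\subsection{The idea}
Consider a spherical shell $U\subset\mathbb C^2$ around $0$ and the equation
\begin{equation}\label{eq:bezout}
t_1f_1(t)+t_2f_2(t)=1\qquad(t\in U).
\end{equation}
It has the smooth solution $f_i(t)=\bar t_i/|t|^2$. It has no holomorphic solution: by Hartogs' theorem
$f_1,f_2$ would extend to the whole ball, and at $t=0$ the equation would read $0=1$. We shall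
construct a pair $(T_1,T_2)$ whose blocks have joint eigenvalues in $U$, such that
\begin{itemize}
\item the commutant has enough room to solve $T_1X_1+T_2X_2=1$, so $0\notin\operatorname{Sp}(T_1,T_2)$;
\item each $A\in\mathfrak A''$ acts on the joint eigenvectors of the blocks by a function $f(\lambda)$ of the joint eigenvalue,
and $f$ must extend to a holomorphic function on $U$.
\end{itemize}
The second property is the point. Bounds on $2\times2$ blocks with two nearby eigenvalues $a,b$ force $f$ to
be Lipschitz, and the smooth solution passes that test. A $3\times3$ block with three nearby eigenvalues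
bounds a second divided difference, and this forces complex differentiability.

\section{Preliminaries}

Translating $T$ by $\lambda$ changes none of $\mathfrak A,\mathfrak A'',\mathfrak C$, so we always work at the
point $0$.

\begin{lemma}\label{lem:facts}
Let $T=(T_1,\dots,T_n)$ be a commuting tuple in $B(H)$.
\begin{enumerate}
\item[(a)] If $X_1,\dots,X_n\in B(H)$ commute with all $T_j$ and $\sum_iT_iX_i=1$, then $0\notin\operatorname{Sp}(T)$.
\item[(b)] If $\mathfrak B\ni T_1,\dots,T_n$ is a commutative unital Banach algebra, then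
$0\notin\sigma_{\mathfrak B}(T)$ if and only if $\sum_iA_iT_i=1$ for some $A_i\in\mathfrak B$.
\item[(c)] If $0\notin\operatorname{Sp}(T)$, then $\sum_jT_j^*T_j\ge c^2$ for some $c>0$.
\item[(d)] Let $\tilde T=(T_1,\dots,T_n,0,\dots,0)$ with $p$ zeros. Then $0\in\operatorname{Sp}(\tilde T)$ iff
$0\in\operatorname{Sp}(T)$, and $0\in\sigma_{\mathfrak A''}(\tilde T)$ iff $0\in\sigma_{\mathfrak A''}(T)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\theta_j$ be contraction by the $j$-th coordinate on $\Lambda\mathbb C^n$, so that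
$(e_i\wedge)\theta_j+\theta_j(e_i\wedge)=\delta_{ij}$, and put $h=\sum_jX_j\otimes\theta_j$. As $X_jT_i=T_iX_j$,
\[
d_Th+hd_T=\sum_{i,j}T_iX_j\otimes\bigl((e_i\wedge)\theta_j+\theta_j(e_i\wedge)\bigr)=\sum_iT_iX_i\otimes1=1 .
\]
So $d_Tx=0$ implies $x=d_T(hx)$. The $X_i$ need not commute with each other.

(b) If there are no such $A_i$, the ideal generated by the $T_i$ is proper and lies in a maximal ideal,
which is the kernel of a character. Conversely, $\sum_iA_iT_i=1$ prevents any character from vanishing on
all $T_i$.

(c) The first Koszul map $x\mapsto(T_jx)_j$ is injective, and its range is closed, being the kernel of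
the next map. Hence it is bounded below.

(d) Under $\Lambda(\mathbb C^n\oplus\mathbb C^p)=\Lambda\mathbb C^n\otimes\Lambda\mathbb C^p$ the differential of
$\tilde T$ is $d_T\otimes1$. So, up to shifts of degree, the complex of $\tilde T$ is a direct sum of $2^p$
copies of that of $T$. The algebras $\mathfrak A$ and $\mathfrak A''$ are the same for $T$ and $\tilde T$, and every
character maps the operator $0$ to $0$.
\end{proof}

Since $\mathfrak A''\subseteq\mathfrak A'$, parts (a) and (b) give $\operatorname{Sp}\subseteq\sigma_{\mathfrak A''}$. Part (d)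
gives the last sentence of Theorem~\ref{thm:B}: if $\lambda\in\sigma_{\mathfrak A''}(T)\setminus\operatorname{Sp}(T)$ for a
pair $T$, add $n-2$ zeros to $T-\lambda$.

Both constructions below are made of matrix blocks. The next lemma assembles blocks into operators and
takes blocks out again.

\begin{lemma}\label{lem:blocks}
Let $\mathcal M\subseteq B(H)$ be a von Neumann algebra with $1_H\in\mathcal M$, $(e_k)_{k\in K}$ a countable family of pairwise orthogonal nonzero projections
in $\mathcal M$, and $\iota_k:M_{d_k}(\mathbb C)\to e_k\mathcal Me_k$ unital $*$-homomorphisms. For each $k$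
let $T_1^{(k)},T_2^{(k)},X_1^{(k)},X_2^{(k)}\in M_{d_k}(\mathbb C)$ have norms bounded independently of $k$.
Suppose that the $T_j^{(k)}$ commute with each other and with the $X_i^{(k)}$, and that $\sum_iT_i^{(k)}X_i^{(k)}=1$. Put
$e=\sum_ke_k$ and
\[
T_j=\sum_k\iota_k(T_j^{(k)})+\delta_{j1}(1-e)\qquad(j=1,2).
\]
\begin{enumerate}
\item[(a)] $T_1,T_2$ are commuting elements of $\mathcal M$, $T_je_k=e_kT_j=\iota_k(T_j^{(k)})$, and
$0\notin\operatorname{Sp}(T_1,T_2)$.
\item[(b)] There are isometries $V_k:\mathbb C^{d_k}\to H$ with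
$\iota_k(S)V_k=V_kS$ and $V_k^*\iota_k(S)=SV_k^*$ for all $S\in M_{d_k}(\mathbb C)$, and
$T_jV_k=V_kT_j^{(k)}$, $V_k^*T_j=T_j^{(k)}V_k^*$.
\item[(c)] For $A\in B(H)$ put $A_{(k)}=V_k^*AV_k$. Then $\|A_{(k)}\|\le\|A\|$, and $A_1T_1+A_2T_2=1$ implies
$(A_1)_{(k)}T_1^{(k)}+(A_2)_{(k)}T_2^{(k)}=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sums converge strongly because the summands are uniformly bounded and live on orthogonal
subspaces. Commutation and the formula for $T_je_k$ are read off block by block. The operators
$X_j=\sum_k\iota_k(X_j^{(k)})+\delta_{j1}(1-e)$ commute with $T_1,T_2$ and satisfy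
$T_1X_1+T_2X_2=e+(1-e)=1$; apply Lemma~\ref{lem:facts}(a).

(b) Let $e_{rs}$ be the matrix units of $M_{d_k}(\mathbb C)$ and $(\varepsilon_r)$ the standard basis of $\mathbb C^{d_k}$. Since $M_{d_k}(\mathbb C)$ is simple and
$\iota_k(1)=e_k\ne0$, $\iota_k(e_{11})\neq0$; choose a unit vector
$\xi_k\in\iota_k(e_{11})H$ and put $V_k\varepsilon_r=\iota_k(e_{r1})\xi_k$. Then
$\langle V_k\varepsilon_r,V_k\varepsilon_s\rangle=\langle\iota_k(e_{1s}e_{r1})\xi_k,\xi_k\rangle=\delta_{rs}$
and $\iota_k(e_{pq})V_k\varepsilon_r=\delta_{qr}V_k\varepsilon_p$. So $V_k$ is an isometry, and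
$\iota_k(S)V_k=V_kS$; taking adjoints (for $S^*$) gives the second relation. With $S=1$ we get $e_kV_k=V_k$,
so $T_jV_k=T_je_kV_k=\iota_k(T_j^{(k)})V_k=V_kT_j^{(k)}$, and likewise
$V_k^*T_j=V_k^*e_kT_j=T_j^{(k)}V_k^*$.

(c) The norm estimate is clear, and $V_k^*A_iT_iV_k=V_k^*A_iV_kT_i^{(k)}$; sum over $i$.
\end{proof}

We use two textbook facts on holomorphic functions. \emph{Osgood's lemma:} a continuous function on an
open subset of $\mathbb C^n$ that is holomorphic in each variable separately is holomorphic. \emph{Hartogs'
extension theorem:} if $G\subseteq\mathbb C^n$ is open, $n\ge2$, $L\subset G$ is compact and $G\setminus L$ is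
connected, then every holomorphic function on $G\setminus L$ extends holomorphically to $G$. We apply it
when $G$ is an open ball in $\mathbb C^2$ and $L$ a smaller closed ball with the same center.

\section{What a triangular block records}

For a function $f$ of one variable and distinct points $a,b,c$ let
\[
f[a]=f(a),\qquad f[a,b]=\frac{f(a)-f(b)}{a-b},\qquad f[a,b,c]=\frac{f[a,b]-f[a,c]}{b-c}
\]
be the divided differences. They are symmetric in their arguments, and the polynomial of degree $\le2$ that
agrees with $f$ at $a,b,c$ is Newton's $f[a]+f[a,b](x-a)+f[a,b,c](x-a)(x-b)$.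

\begin{lemma}\label{lem:row}
Let $a,b,c\in\mathbb C$ be distinct,
\[
J=\begin{pmatrix}a&1&0\\0&b&1\\0&0&c\end{pmatrix},
\]
and let $p$ be a polynomial. The first row of $p(J)$ is $(p[a],\,p[a,b],\,p[a,b,c])$.
\end{lemma}

\begin{proof}
By Cayley--Hamilton, $p(J)$ depends only on $p$ modulo $(x-a)(x-b)(x-c)$, so
$p(J)=p[a]+p[a,b](J-a)+p[a,b,c](J-a)(J-b)$. The first row of $J-a$ is $(0,1,0)$. Hence the first row of
$(J-a)(J-b)$ is the second row of $J-b$, which is $(0,0,1)$.
\end{proof}

So if $\|p(J)\|\le C$, then all three of $|p[a]|$, $|p[a,b]|$, $|p[a,b,c]|$ are at most $C$.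

\begin{example}\label{ex:conj}
Let $f(z)=\bar z$. A norm bound on $2\times2$ blocks
$p\left(\begin{smallmatrix}a&1\\0&b\end{smallmatrix}\right)$, where $p$ interpolates $f$ at $a,b$, only bounds
$f[a]$, $f[a,b]$, $f[b]$. Since $|f[a,b]|=1$ always, such bounds cannot tell
$\bar z$ from a holomorphic function. But for $h>0$ we have $f[0,h]=1$ and $f[0,ih]=-1$, so
\[
f[0,h,ih]=\frac{2}{h(1-i)},\qquad |f[0,h,ih]|=\frac{\sqrt2}{h},
\]
which is unbounded as $h\to0$. Thus $3\times3$ blocks with close eigenvalues rule out $\bar z$.
\end{example}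

In general, let $f$ be a function on an open subset of $\mathbb C$ with $|f[a,b,c]|\le C$ for all distinct $a,b,c$. Then for
fixed $a$ the difference quotient $q(x)=f[a,x]$ satisfies $|q(b)-q(c)|\le C|b-c|$, so it has a limit as
$x\to a$: the function $f$ is complex differentiable at $a$. This is the mechanism of the next section.

\section{The counterexample}

\begin{proposition}\label{prop:main}
Let $\mathcal M\subseteq B(H)$ be a von Neumann algebra with $1_H\in\mathcal M$ containing infinitely many pairwise orthogonal
nonzero projections $e_k$ $(k\in\mathbb N)$ with unital $*$-homomorphisms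
$\iota_k:M_3(\mathbb C)\to e_k\mathcal Me_k$. Then there are commuting $T_1,T_2\in\mathcal M$ with
$0\notin\operatorname{Sp}(T_1,T_2)$ and $0\in\sigma_{\mathfrak A''}(T_1,T_2)$.
\end{proposition}

Theorem~\ref{thm:A} is the case where $e_k$ is the unit of the $k$-th summand of $\ell^\infty(\mathbb N)\,\bar\otimes\,M_3(\mathbb C)$.
The rest of this section proves the proposition.

\subsection{The blocks}
The function $f$ attached to $A\in\mathfrak A''$ will be tested for complex differentiability in each of
the two coordinates, so we use one block for each triple of eigenvalues on a line parallel to an axis.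
Only countably many blocks are available, so we use rational points.

Let $U=\{t\in\mathbb C^2:\frac12<|t|<1\}$ and $U_0=U\cap\mathbb Q(i)^2$. Let $K$ be the countably infinite set of all
$k=(j;\lambda,\mu,\nu)$, where $j\in\{1,2\}$ and $\lambda,\mu,\nu\in U_0$ are distinct points that agree in
the coordinate other than the $j$-th. We index the given projections and homomorphisms by $K$. For $k=(j;\lambda,\mu,\nu)$ let $j'$ be the
other index, $a,b,c$ the $j$-th coordinates of $\lambda,\mu,\nu$ (they are distinct), and $w$ the common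
$j'$-th coordinate. With $J$ as in Lemma~\ref{lem:row} put
\[
T_j^{(k)}=J,\qquad T_{j'}^{(k)}=w\cdot1 .
\]
These commute and have norm at most $2$. The matrix $J$ has distinct eigenvalues, so each of $\lambda,\mu,\nu$ is a joint eigenvalue of
$(T_1^{(k)},T_2^{(k)})$ with a right joint eigenvector (a column) and a left one (a row).

\emph{Solving in the commutant.} If $|w|\ge\frac14$, put $X^{(k)}_{j'}=w^{-1}1$ and $X^{(k)}_j=0$. If
$|w|<\frac14$, then $|a|^2,|b|^2,|c|^2>\frac14-\frac1{16}>\frac19$; put $X_j^{(k)}=J^{-1}$ and
$X_{j'}^{(k)}=0$. Write $J=D+S$ with $D=\operatorname{diag}(a,b,c)$. Since $D^{-1}S$ is strictly upper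
triangular, $(D^{-1}S)^3=0$ and
\[
J^{-1}=\bigl(1-D^{-1}S+(D^{-1}S)^2\bigr)D^{-1},\qquad\|J^{-1}\|\le(1+3+9)\cdot3=39 .
\]
In both cases $X_1^{(k)},X_2^{(k)}$ are bounded independently of $k$, commute with $T_1^{(k)},T_2^{(k)}$, and
satisfy $\sum_iT_i^{(k)}X_i^{(k)}=1$. Lemma~\ref{lem:blocks} yields commuting $T_1,T_2\in\mathcal M$ with
$0\notin\operatorname{Sp}(T_1,T_2)$.

The freedom used here is that different blocks through the same $\lambda$ may use different solutions: if
$|\lambda_1|,|\lambda_2|\ge\frac14$, a block with $j=1$ uses $X_2=\lambda_2^{-1}$, $X_1=0$, a block with $j=2$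
uses $X_1=\lambda_1^{-1}$, $X_2=0$. We now show that $\mathfrak A''$ does not have this freedom.

\subsection{One function for all blocks}
Let $A\in\mathfrak A''$ and $C=\|A\|$, and let $V_k$, $A_{(k)}=V_k^*AV_k$ be as in Lemma~\ref{lem:blocks}. If
$G\in M_3(\mathbb C)$ satisfies $T_i^{(k)}G=GT_i^{(l)}$ for $i=1,2$, then
\[
T_iV_kGV_l^*=V_kT_i^{(k)}GV_l^*=V_kGT_i^{(l)}V_l^*=V_kGV_l^*T_i ,
\]
so $V_kGV_l^*\in\mathfrak A'$ and $AV_kGV_l^*=V_kGV_l^*A$. Multiplying by $V_k^*$ on the left and by $V_l$ on the
right we get
\begin{equation}\label{eq:intertwine}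
A_{(k)}G=GA_{(l)} .
\end{equation}
Here it matters that commutants are taken in $B(H)$: the operators $V_kGV_l^*$ need not lie in $\mathcal M$.

Take $k=l=(j;\lambda,\mu,\nu)$ and $G=J$. As $J$ has distinct eigenvalues and $A_{(k)}$ commutes with $J$, we have $A_{(k)}=p_k(J)$ for a polynomial
$p_k$. Put $f_k(\lambda)=p_k(a)$, $f_k(\mu)=p_k(b)$, $f_k(\nu)=p_k(c)$; these are the eigenvalues of $A_{(k)}$ on
the (right or left) joint eigenvectors.

Suppose that $\lambda$ occurs in both $k$ and $l$. Let $u$ be a right joint eigenvector of $T^{(k)}$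
and $\psi$ a left joint eigenvector of $T^{(l)}$ at $\lambda$. The rank-one matrix
$G=u\psi$ satisfies $T_i^{(k)}G=\lambda_iG=GT_i^{(l)}$, and \eqref{eq:intertwine} reads
$f_k(\lambda)u\psi=f_l(\lambda)u\psi$. So $f_k(\lambda)=f_l(\lambda)$. Since $U$ is open, every
$\lambda\in U_0$ occurs in some $k$, and any two distinct points of $U_0$ on a line parallel to an axis can
be completed to a triple. Hence there is one function $f:U_0\to\mathbb C$ with $f_k=f$ on the eigenvalues
of block $k$, for all $k$. By Lemma~\ref{lem:row}, for all distinct points of $U_0$ on a common line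
parallel to an axis, with varying coordinates $a,b,c$ and divided differences taken along the line,
\begin{equation}\label{eq:dd}
|f[a,b]|\le C,\qquad|f[a,b,c]|\le C .
\end{equation}

\subsection{The function is holomorphic}
\emph{Continuity.} Let $\Delta\subseteq U$ be a product of two open discs and $\lambda,\mu\in U_0\cap\Delta$.
Then $(\mu_1,\lambda_2)\in U_0\cap\Delta$, and the first bound in \eqref{eq:dd}, applied on one line parallel to each
axis, gives
\[
|f(\lambda)-f(\mu)|\le C(|\lambda_1-\mu_1|+|\lambda_2-\mu_2|).
\]
So $f$ is uniformly continuous on the dense subset $U_0\cap\Delta$ of $\Delta$. Such $\Delta$ cover $U$;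
therefore $f$ extends uniquely to a continuous function $h$ on $U$.

\emph{Differentiability.} Three distinct points of $U$ on a line parallel to an axis are limits of triples
of distinct points of $U_0$ on lines parallel to the same axis: approximate the common coordinate and the
three varying coordinates by elements of $\mathbb Q(i)$. Divided differences at distinct points depend continuously on the
points and values, so $|h[a,b,c]|\le C$ for all such triples in $U$. The argument after
Example~\ref{ex:conj}, applied to the restriction of $h$ to each such line, shows that $h$ is complex differentiable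
in each variable separately at every point of $U$. By Osgood's
lemma, $h$ is holomorphic on $U$.

\subsection{Conclusion}
Suppose $0\notin\sigma_{\mathfrak A''}(T_1,T_2)$. By Lemma~\ref{lem:facts}(b), $A_1T_1+A_2T_2=1$ for some
$A_1,A_2\in\mathfrak A''$. Let $f_i$ and $h_i$ be the functions attached to $A_i$. By
Lemma~\ref{lem:blocks}(c), $\sum_i(A_i)_{(k)}T_i^{(k)}=1$ for each $k$; applied to joint eigenvectors this
gives $\lambda_1f_1(\lambda)+\lambda_2f_2(\lambda)=1$ on $U_0$. By continuity, $t_1h_1+t_2h_2=1$
on $U$. By Hartogs' theorem $h_1,h_2$ extend holomorphically to the unit ball of $\mathbb C^2$, where the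
identity persists. At $t=0$ it reads $0=1$, a contradiction. This proves Proposition~\ref{prop:main} and
Theorem~\ref{thm:A}. \qed

\section{The classification}\label{sec:class}

A von Neumann algebra with a faithful normal tracial state decomposes as
\begin{equation}\label{eq:type}
\mathcal M\cong\bigoplus_{d\ge1}M_d(Z_d)\oplus\mathcal M_{\mathrm{II}},
\end{equation}
with $\mathcal M_{\mathrm{II}}$ of type $\mathrm{II}_1$ or $0$, and each $Z_d$ abelian (possibly $0$), $Z_d\cong L^\infty(\Omega_d)$ for a
finite measure space $\Omega_d$. This is the only use of $\tau$. In type $\mathrm{II}_1$, every projection $e$ is, for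
each $m$, a sum of $m$ equivalent orthogonal projections; the resulting matrix units give a unital
$*$-homomorphism $M_m(\mathbb C)\to e\mathcal Me$.

We prove Theorem~\ref{thm:B}. The implication (ii)$\Rightarrow$(i) is trivial.

\subsection{(i) implies (iii)}
Suppose (iii) fails. Then $\mathcal N=\bigoplus_{d\ge3}M_d(Z_d)\oplus\mathcal M_{\mathrm{II}}$ is infinite
dimensional.

If $\mathcal M_{\mathrm{II}}\ne0$, take infinitely many orthogonal nonzero projections $e_k\in\mathcal M_{\mathrm{II}}$
and unital $*$-homomorphisms $M_3(\mathbb C)\to e_k\mathcal Me_k$ as above.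

If $\mathcal M_{\mathrm{II}}=0$, the center of $\mathcal N$ is infinite dimensional, as otherwise
$\mathcal N$ would be a finite sum of matrix algebras. So infinitely many $Z_d$ with $d\ge3$ are nonzero, or
one of them is infinite dimensional. Either way there are infinitely many orthogonal nonzero central
projections $z_k$ with $z_k\mathcal N\cong M_{d_k}(z_kZ_{d_k})$, $d_k\ge3$. Let $\iota_k$ be the inclusion of
$M_3(\mathbb C)$ as the upper left corner, and $e_k=\iota_k(1)$.

In both cases Proposition~\ref{prop:main} applies, so (i) fails. For a $\mathrm{II}_1$ factor the first case occurs.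

\subsection{A smooth functional calculus}
Now assume (iii), $\mathcal M=L^\infty(\Omega_1)\oplus M_2(L^\infty(\Omega_2))\oplus F$, and let
$0\notin\operatorname{Sp}(T)$ for a commuting $n$-tuple $T$ in $\mathcal M$. By Lemma~\ref{lem:facts}(b) and the known
inclusion, (ii) follows once we find $A_i\in\mathfrak A''$ with $\sum_iA_iT_i=1$. The plan is to insert $T$ into
the smooth solution $\bar z_i/|z|^2$ of the equation \eqref{eq:bezout} in $n$ variables. Example~\ref{ex:conj}
shows what must be handled: on compact sets, first divided differences of smooth functions are bounded, second ones need not be. That is why the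
infinite part of $\mathcal M$ may only have blocks of size at most $2$. In $F$ only finitely many joint
eigenvalues and finitely many derivatives of $f$ enter, and no bound has to be checked.

\emph{The form of $T$.} On $\Omega_1$ the tuple is a function $\lambda:\Omega_1\to\mathbb C^n$.

On $\Omega_2$ choose bounded measurable representatives $T_j(\omega)\in M_2(\mathbb C)$ that commute for every
$\omega$. Let $m_j=\frac12\mathrm{Tr}\,T_j$ and $B_j=T_j-m_j$, and let $B(\omega)$ be the first among the $B_j(\omega)$
of maximal Hilbert--Schmidt norm. The commutant of a nonzero traceless $2\times2$ matrix $B$ is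
$\operatorname{span}\{1,B\}$, so the traceless matrices $B_j$, which commute with $B$, have the form $B_j=b_jB$ with
$|b_j|\le1$. Here $b_j$ is measurable, being $\langle B_j,B\rangle/\|B\|_2^2$ with the Hilbert--Schmidt inner product and norm; we put $b_j=0$
where $B=0$. By Cayley--Hamilton $B^2=-\det B$. Let $\rho$ be a measurable square root of $-\det B$, and
$m=(m_j)$, $b=(b_j)$. Thus $T_j=m_j+b_jB$, $B^2=\rho^2$, and the joint eigenvalues of $T(\omega)$ are
\[
\lambda^\pm=m\pm\rho b .
\]
Where $\rho\ne0$, the matrices $P_\pm=\frac12(1\pm B/\rho)$ are idempotents with $P_++P_-=1$, $P_+P_-=0$ and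
$T_j=\lambda_j^+P_++\lambda_j^-P_-$. Where $\rho=0$, $B^2=0$.

On $F$, a finite sum of matrix algebras, let $P_\lambda$ be the idempotents onto the joint generalized
eigenspaces of the commuting matrices $T_j$. They are polynomials in the $T_j$, so they lie in $F$. Put
$S_j=\sum_\lambda\lambda_jP_\lambda$ and $N_j=T_j-S_j$; the $N_j$ are nilpotent and commute with each other
and with the $P_\lambda$.

\emph{Location of the joint eigenvalues.} By Lemma~\ref{lem:facts}(c), $\sum_jT_j^*T_j\ge c^2$ with $c>0$. This holds
in the fibers almost everywhere and in $F$. Evaluating at joint eigenvectors, we see that almost everywhere on $\Omega_1$ and $\Omega_2$,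
and on $F$, the joint eigenvalues lie in $\{c\le|z|\le C\}$, where $C=(\sum_j\|T_j\|^2)^{1/2}$. Changing the representatives on a
null set, we assume that this holds everywhere.

\emph{Definition of $f(T)$.} Let $\partial_j=\partial/\partial z_j$ be the Wirtinger derivatives. For
$f\in C^\infty(\mathbb C^n)$ put
\[
f(T)=\begin{cases}
f\circ\lambda&\text{on }\Omega_1,\\[2pt]
\displaystyle f(\lambda^+)P_++f(\lambda^-)P_-=\tfrac{f(\lambda^+)+f(\lambda^-)}2+\tfrac{f(\lambda^+)-f(\lambda^-)}{2\rho}\,B
&\text{on }\{\rho\ne0\}\subseteq\Omega_2,\\[4pt]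
f(m)+\sum_j\partial_jf(m)\,b_jB&\text{on }\{\rho=0\}\subseteq\Omega_2,\\[2pt]
\sum_\lambda P_\lambda\sum_\alpha\frac1{\alpha!}\partial^\alpha f(\lambda)N^\alpha&\text{on }F
\end{cases}
\]
(the last sum is finite). The second line is bounded although $P_\pm$ need not be: if $L$ is a Lipschitz
constant of $f$ on the ball $\{|z|\le C\}$, then
$|f(\lambda^+)-f(\lambda^-)|\le2L|\rho||b|\le2L\sqrt n\,|\rho|$, and $\|B(\omega)\|$ is bounded. The third
line is bounded because $|m|\le C$ there and $|b_j|\le1$. So $f(T)\in\mathcal M$.

Each line is linear and multiplicative in $f$, by the Leibniz rule for $\partial^\alpha$ (in the third line because $B^2=0$). It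
sends $1$ to $1$ and $z_j$ to $T_j$, and it depends only on the germs of $f$ at the joint eigenvalues. Choose $f_i\in C^\infty(\mathbb C^n)$ with
$f_i(z)=\bar z_i/|z|^2$ on a neighborhood of $\{|z|\ge c\}$. Then $\sum_iz_if_i=1$ near all joint eigenvalues,
and therefore
\[
\sum_iT_if_i(T)=1 .
\]
It remains to prove that $f(T)\in\mathfrak A''$ for every $f\in C^\infty(\mathbb C^n)$.

\subsection{Why the calculus stays in the double commutant}
Every $R\in\mathfrak A'$, inside $\mathcal M$ or not, must commute with $f(T)$. In particular $R$ may mix the three summands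
of $\mathcal M$ and different fibers. If $T$ were normal, Fuglede's theorem would suffice. In general $T$ is, after
cutting away small nonzero $\rho$, similar to a tuple ``normal plus commuting nilpotent'', and we need the
following substitute. We write $\operatorname{ad}_XY=XY-YX$.

\begin{lemma}\label{lem:DN}
Let $D,N,R$ be bounded operators on a Hilbert space, $D$ normal, $N$ nilpotent, $DN=ND$, and let $R$
commute with $D+N$. Then $R$ commutes with $D$ and with $N$.
\end{lemma}

\begin{proof}
We have $\operatorname{ad}_DR=-\operatorname{ad}_NR$, and $\operatorname{ad}_D$, $\operatorname{ad}_N$ commute; by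
induction $\operatorname{ad}_D^kR=(-\operatorname{ad}_N)^kR$. This vanishes for large $k$, because
$\operatorname{ad}_N$ is the difference of the commuting nilpotent maps of left and right multiplication by
$N$. Let $k$ be minimal with $\operatorname{ad}_D^kR=0$, and suppose $k\ge2$. Put
\[
Y=\operatorname{ad}_D^{k-2}R,\qquad S=\operatorname{ad}_DY\ne0,\qquad Z=\operatorname{ad}_{D^*}Y .
\]
Then $\operatorname{ad}_DS=0$, so $\operatorname{ad}_{D^*}S=0$ by Fuglede. As $\operatorname{ad}_D$ and
$\operatorname{ad}_{D^*}$ commute, $\operatorname{ad}_DZ=\operatorname{ad}_{D^*}S=0$, so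
$\operatorname{ad}_{D^*}Z=0$ by Fuglede again. Conjugation by $e^X$ is $e^{\operatorname{ad}_X}$; for
$X=zD-\bar zD^*$ we have $\operatorname{ad}_XY=zS-\bar zZ$ and $\operatorname{ad}_X^2Y=0$. Hence
\[
e^{zD-\bar zD^*}\,Y\,e^{-(zD-\bar zD^*)}=Y+zS-\bar zZ\qquad(z\in\mathbb C).
\]
Since $X^*=-X$, $e^X$ is unitary and the left side has norm $\|Y\|$. So $zS-\bar zZ$ is bounded in $z$.
Letting $z\to\infty$ along the real axis gives $S=Z$, along the imaginary axis $S=-Z$. So $S=0$, a
contradiction. Thus $k\le1$: $R$ commutes with $D$, and therefore with $N$.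
\end{proof}

\begin{proposition}\label{prop:claim}
In the situation above, $f(T)\in\mathfrak A''$ for every $f\in C^\infty(\mathbb C^n)$.
\end{proposition}

\begin{proof}
Let $R\in B(H)$ commute with all $T_j$. For $r\ge1$ let $q_r\in\mathcal M$ be the central projection that
corresponds to the union of $\Omega_1$, $\{\rho=0\}$, $\{|\rho|\ge1/r\}$ and $F$. Then $q_r\uparrow1$ strongly.
Since $q_r$ commutes with $T_j$, the operator $q_rRq_r$ commutes with $T_jq_r$.

\emph{Similarity.} We construct an invertible $W\in q_r\mathcal M$ with $WT_jq_rW^{-1}=D_j+N'_j$, where the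
$D_j$ are commuting normal operators, the $N'_j$ are commuting nilpotent operators, and all $D_i$ commute
with all $N'_j$. We also construct a unital $*$-homomorphism $g\mapsto g(D)$ from the algebra of continuous functions on the ball
$\{|z|\le C\}$ to $q_r\mathcal M$ that maps the coordinate function $z_j$ to $D_j$, such that
\begin{equation}\label{eq:calc}
Wf(T)q_rW^{-1}=\sum_\alpha\tfrac1{\alpha!}(\partial^\alpha f)(D)\,N'^{\alpha}\qquad\text{(finite sum)}.
\end{equation}
On the central pieces we proceed as follows.

On $\Omega_1$: $W=1$, $g(D)=g\circ\lambda$, $N'_j=0$.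

On $\{\rho=0\}$: $W=1$, $g(D)=g(m)$, $N'_j=b_jB$. Since $N'_iN'_j=0$, the sum in \eqref{eq:calc} has only the
terms with $|\alpha|\le1$ and equals the third line of the definition of $f(T)$.

On $\{|\rho|\ge1/r\}$: here $P_\pm$ are bounded. Put $G=P_+^*P_++P_-^*P_-$. From $P_++P_-=1$ we get
$\|v\|^2\le(\|P_+v\|+\|P_-v\|)^2\le2\langle Gv,v\rangle$, so $G\ge\frac12$. Since $P_+P_-=P_-P_+=0$,
$GP_\pm=P_\pm^*P_\pm$. Let $W=G^{1/2}$. Then
\[
p_\pm=WP_\pm W^{-1}=G^{-1/2}(P_\pm^*P_\pm)G^{-1/2}
\]
are self-adjoint idempotents, that is, projections, with $p_++p_-=1$ and $p_+p_-=0$. Take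
$g(D)=g(\lambda^+)p_++g(\lambda^-)p_-$ and $N'_j=0$. Then $D_j=WT_jW^{-1}$ and $f(D)=Wf(T)W^{-1}$ on this piece.

On $F$: put $G=\sum_\lambda P_\lambda^*P_\lambda$. It is invertible, because $Gv=0$ implies $P_\lambda v=0$ for
all $\lambda$ and so $v=0$. As before $GP_\lambda=P_\lambda^*P_\lambda$, and with $W=G^{1/2}$ the idempotents
$p_\lambda=WP_\lambda W^{-1}$ are self-adjoint and mutually orthogonal with sum $1$. Take
$g(D)=\sum_\lambda g(\lambda)p_\lambda$, so $D_j=WS_jW^{-1}$, and $N'_j=WN_jW^{-1}$. Then \eqref{eq:calc} is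
the fourth line of the definition of $f(T)$, conjugated by $W$.

\emph{Commutation.} By the Stone--Weierstrass theorem every $g(D)$ lies in the $C^*$-algebra generated by
$1$ and $D_1,\dots,D_n$. The operator $\tilde R=W(q_rRq_r)W^{-1}$ on $q_rH$ commutes with $D_j+N'_j$ for each
$j$. By Lemma~\ref{lem:DN} it commutes with $D_j$ and $N'_j$, by Fuglede with $D_j^*$, and so with every
$g(D)$. By \eqref{eq:calc}, $\tilde R$ commutes with $Wf(T)q_rW^{-1}$; that is, $q_rRq_r$ commutes with $f(T)q_r$,
or
\[
q_r\bigl(Rf(T)-f(T)R\bigr)q_r=0 .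
\]
The norms of $W$ and $W^{-1}$ may grow with $r$, but they no longer occur here. Letting $r\to\infty$ we obtain
$Rf(T)=f(T)R$.
\end{proof}

This proves (iii)$\Rightarrow$(ii) and completes the proof of Theorem~\ref{thm:B}. \qed

\section{The double commutant inside $\mathcal M$}

We prove Theorem~\ref{thm:C}. Since $\mathfrak A\subseteq\mathfrak A'\cap\mathcal M$, we have
$\mathfrak C\subseteq\mathfrak A'\cap\mathcal M$. By definition $\mathfrak C$ commutes with
$\mathfrak A'\cap\mathcal M$, so $\mathfrak C$ is commutative. As $\mathfrak A''\subseteq\mathcal M$ commutes with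
$\mathfrak A'$, $\mathfrak A''\subseteq\mathfrak C$, and restricting characters gives
$\sigma_{\mathfrak C}\subseteq\sigma_{\mathfrak A''}$. Since $\mathfrak C\subseteq\mathfrak A'$, Lemma~\ref{lem:facts}(a),(b) gives
$\operatorname{Sp}\subseteq\sigma_{\mathfrak C}$.

The difference from $\mathfrak A''$ that matters here is that $\mathfrak C$ always contains the center of $\mathcal M$. So
the equation $\sum_iA_iT_i=1$ may be solved differently on different central pieces. In bounded degree this
removes all obstructions; in unbounded degree we must build the obstruction into single large blocks.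

\subsection{Bounded degree}
Let $\mathcal M=\bigoplus_{d\le N}M_d(L^\infty(\Omega_d))$, $N\ge1$, and let $0\notin\operatorname{Sp}(T)$ for a commuting $n$-tuple $T$ in $\mathcal M$.
As in Section~\ref{sec:class}, Lemma~\ref{lem:facts}(c) gives $c>0$ such that for almost every $\omega$ all joint eigenvalues
$\lambda$ of $T(\omega)$ satisfy $|\lambda|\ge c$. We look for finitely many linear combinations of the $T_i$ of which, in each fiber, at least one is invertible with control of the inverse.

Write $\alpha\cdot\lambda=\sum_i\alpha_i\lambda_i$. Let $\Gamma\subset\mathbb C^n$ consist of the $N(n-1)+1\ge n$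
vectors $(1,q,\dots,q^{n-1})$, $q=1,\dots,N(n-1)+1$. Any $n$ of them are linearly independent (Vandermonde). For an
$n$-subset $\Gamma_0$ of $\Gamma$, $\max_{\alpha\in\Gamma_0}|\alpha\cdot\lambda|$ is a norm on
$\mathbb C^n$. So there is $\kappa>0$ such that it is at least $\kappa|\lambda|$ for all $\Gamma_0$ and $\lambda$. Hence
for each $\lambda\neq0$ at most $n-1$ elements $\alpha$ of $\Gamma$ satisfy $|\alpha\cdot\lambda|<\kappa|\lambda|$, and for
any $d\le N$ nonzero vectors some $\alpha\in\Gamma$ satisfies $|\alpha\cdot\lambda|\ge\kappa|\lambda|$ for all of them.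

Put $S_\alpha=\sum_i\alpha_iT_i\in\mathfrak A$. By simultaneous triangularization,
$\det S_\alpha(\omega)=\prod_{r=1}^d\alpha\cdot\lambda^{(r)}$ for $\omega\in\Omega_d$, where
$\lambda^{(1)},\dots,\lambda^{(d)}$ are the joint eigenvalues of $T(\omega)$ with multiplicity. So the measurable sets
\[
E_\alpha=\bigsqcup_d\{\omega\in\Omega_d:|\det S_\alpha(\omega)|\ge(\kappa c)^d\}\qquad(\alpha\in\Gamma)
\]
cover almost everything. Choose disjoint measurable $E'_\alpha\subseteq E_\alpha$ that still cover. The
smallest singular value of a $d\times d$ matrix $S\ne0$ is at least $|\det S|/\|S\|^{d-1}$, so on $E'_\alpha$ the norm $\|S_\alpha^{-1}\|\le\|S_\alpha\|^{d-1}/|\det S_\alpha|$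
is bounded, because $d\le N$. Put
\[
A_i=\sum_{\alpha\in\Gamma}1_{E'_\alpha}\alpha_iS_\alpha^{-1}\in\mathcal M ,
\]
where $1_{E'_\alpha}S_\alpha^{-1}$ is the inverse of $1_{E'_\alpha}S_\alpha$ in $1_{E'_\alpha}\mathcal M$.
As $1_{E'_\alpha}$ is central in $\mathcal M$ and $S_\alpha\in\mathfrak A$, $A_i$ commutes with $\mathfrak A'\cap\mathcal M$, so
$A_i\in\mathfrak C$. Finally $\sum_iA_iT_i=\sum_\alpha1_{E'_\alpha}S_\alpha^{-1}S_\alpha=1$, and
$0\notin\sigma_{\mathfrak C}(T)$ by Lemma~\ref{lem:facts}(b).

\subsection{Unbounded degree: the blocks}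
Suppose $\mathcal M$ is not of the form $\bigoplus_{d\le N}M_d(Z_d)$. Then there are orthogonal nonzero
projections $e_m\in\mathcal M$ and unital $*$-homomorphisms $\iota_m:M_m(\mathbb C)\to e_m\mathcal Me_m$ for
$m=1,2,\dots$. Indeed, if $\mathcal M_{\mathrm{II}}\ne0$ in \eqref{eq:type}, take orthogonal nonzero
$e_m\in\mathcal M_{\mathrm{II}}$ and split $e_m$ into $m$ equivalent projections. Otherwise infinitely many $Z_d$ are
nonzero; choose $d_1<d_2<\cdots$ with $Z_{d_m}\ne0$, so $d_m\ge m$, and use the upper left $m\times m$ corner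
of $M_{d_m}(Z_{d_m})$.

Intertwiners between different blocks may now be unavailable, as they may lie outside $\mathcal M$. So the $m$-th
block will contain the first $m$ points of a dense sequence, and the holomorphic function will appear in
the limit $m\to\infty$. To make limits holomorphic, we let the blocks act on spans of reproducing kernels. To have solutions $X_i$ of $T_1X_1+T_2X_2=1$ at hand,
we use points $(t,x)\in\mathbb C^2\times\mathbb C^2$ with $t\cdot x=t_1x_1+t_2x_2=1$; the
coordinates of $t$ give $T_i$ and those of $x$ give $X_i$.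

Taking only $x=\bar t/|t|^2$ would not be enough: then the coordinate functions
$g_i(t,x)=x_i$ are holomorphic in $(t,x)$, are functions of $t$ on the chosen points, and satisfy
$t_1g_1+t_2g_2=1$. We therefore let $x$ vary for fixed $t$. The elements of $\mathfrak C$ will act through functions
of $t$ alone, and this excludes $g_i=x_i$.

\emph{Points.} Let $U=\{t\in\mathbb C^2:\frac34<|t|<\frac54\}$, $\mathbb D_{1/4}=\{s\in\mathbb C:|s|<\frac14\}$ and
\[
\Phi(t,s)=\bigl(t,\ \bar t/|t|^2+s(-t_2,t_1)\bigr),\qquad t\in U,\ s\in\mathbb D_{1/4}.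
\]
For $(t,x)=\Phi(t,s)$ we have $t\cdot x=1$ and $|x|\le\frac43+\frac5{16}<2$, so $\Phi(t,s)$ lies in
$\mathcal D=\{z\in\mathbb C^4:|z_i|<2\}$. Conversely, if $t\in U$ and $t\cdot x=1$, then
$t\cdot(x-\bar t/|t|^2)=0$, hence $x-\bar t/|t|^2$ is a multiple of $(-t_2,t_1)$, so
\begin{equation}\label{eq:s}
x=\bar t/|t|^2+s(-t_2,t_1)\quad\text{with the unique value}\quad s=\frac{\bar t_1x_2-\bar t_2x_1}{|t|^2}.
\end{equation}
Thus $\Phi$ is injective. Enumerate $\Phi\bigl((U\cap\mathbb Q(i)^2)\times(\mathbb D_{1/4}\cap\mathbb Q(i))\bigr)$ as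
$\{y_1,y_2,\dots\}$ without repetition, and write $y=(t(y),x(y))$.

\emph{The function space.} Let $\mathcal H$ be the Hilbert space of power series $\sum a_\alpha z^\alpha$ in four
variables with norm squared $\sum|a_\alpha|^24^{|\alpha|}<\infty$. Its elements are holomorphic on $\mathcal D$, and since the
$2^{-|\alpha|}z^\alpha$ form an orthonormal basis, evaluation at $w\in\mathcal D$ is the inner product with
\[
k_w(z)=\sum_\alpha\frac{z^\alpha\bar w^\alpha}{4^{|\alpha|}}=\prod_{i=1}^4\Bigl(1-\frac{z_i\bar w_i}4\Bigr)^{-1}.
\]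
Multiplication $M_{z_i}$ has norm $2$, $\|1\|=1$, and $M_{z_i}^*k_w=\bar w_ik_w$.

\emph{The matrices.} Let $\mathcal X_m=\operatorname{span}\{k_{y_1},\dots,k_{y_m}\}$. It has dimension $m$,
because polynomials separate finitely many points, and it is invariant under all $M_{z_i}^*$. Let
$T_1^{(m)},T_2^{(m)},X_1^{(m)},X_2^{(m)}$ be the adjoints of the restrictions of
$M_{z_1}^*,M_{z_2}^*,M_{z_3}^*,M_{z_4}^*$ to $\mathcal X_m$. They commute and have norm at most $2$. With
$y_r=(t,x)$,
\[
\sum_iX_i^{(m)*}T_i^{(m)*}k_{y_r}=\overline{t\cdot x}\;k_{y_r}=k_{y_r},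
\]
so $\sum_iT_i^{(m)}X_i^{(m)}=1$. Identify $B(\mathcal X_m)$ with $M_m(\mathbb C)$ by an orthonormal basis.
Lemma~\ref{lem:blocks} with $K=\{1,2,\dots\}$ and blocks of size $m$ yields commuting $T_1,T_2\in\mathcal M$ with
$0\notin\operatorname{Sp}(T_1,T_2)$, and isometries $V_m:\mathcal X_m\to H$.

\subsection{Unbounded degree: the contradiction}
Suppose $0\notin\sigma_{\mathfrak C}(T_1,T_2)$, so $A_1T_1+A_2T_2=1$ with $A_1,A_2\in\mathfrak C$. Put
$B_i^{(m)}=V_m^*A_iV_m\in B(\mathcal X_m)$. By Lemma~\ref{lem:blocks}(c), $\|B_i^{(m)}\|\le\|A_i\|$ and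
\begin{equation}\label{eq:Bm}
\sum_iB_i^{(m)}T_i^{(m)}=1 .
\end{equation}

\emph{Scalars on joint eigenspaces.} Let $S\in B(\mathcal X_m)$ commute with $T_1^{(m)}$ and $T_2^{(m)}$.
By Lemma~\ref{lem:blocks}(a), $\iota_m(S)T_j=\iota_m(ST_j^{(m)})=\iota_m(T_j^{(m)}S)=T_j\iota_m(S)$, so
$\iota_m(S)\in\mathfrak A'\cap\mathcal M$ and $A_i$ commutes with $\iota_m(S)$. Therefore
\[
B_i^{(m)}S=V_m^*A_i\iota_m(S)V_m=V_m^*\iota_m(S)A_iV_m=SB_i^{(m)} .
\]
Taking adjoints, $B_i^{(m)*}$ commutes with everything that commutes with $T_1^{(m)*},T_2^{(m)*}$. For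
$\lambda\in\mathbb C^2$ let $L_\lambda=\operatorname{span}\{k_{y_r}:r\le m,\ t(y_r)=\lambda\}$. Then
$\mathcal X_m$ is the algebraic direct sum of the $L_\lambda$, and $T_j^{(m)*}=\bar\lambda_j$ on $L_\lambda$.
So the commutant of $\{T_1^{(m)*},T_2^{(m)*}\}$ consists of all operators that preserve each $L_\lambda$. As
$B_i^{(m)*}$ commutes with all of them, it preserves each $L_\lambda$ and is a scalar there; we write it as
$\overline{f_{i,m}(\lambda)}$ when $L_\lambda\ne0$. The adjoint of \eqref{eq:Bm}, applied to $k_{y_r}$, gives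
\[
\sum_it_i(y_r)f_{i,m}(t(y_r))=1\qquad(r\le m).
\]

\emph{Passage to the limit.} Let $P$ be the projection of $\mathcal H$ onto $\mathcal X_m$ and
$g_{i,m}=B_i^{(m)}P1\in\mathcal X_m\subseteq\mathcal H$. Then $\|g_{i,m}\|\le\|A_i\|$, and for $r\le m$
\[
g_{i,m}(y_r)=\langle P1,B_i^{(m)*}k_{y_r}\rangle=f_{i,m}(t(y_r))\,\langle1,k_{y_r}\rangle=f_{i,m}(t(y_r)).
\]
Let $g_1,g_2\in\mathcal H$ be weak limits of $g_{1,m},g_{2,m}$ along a common subsequence $m\to\infty$. Weak
convergence implies pointwise convergence, so
\[
g_i(y_r)=g_i(y_{r'})\ \text{ whenever }t(y_r)=t(y_{r'}),\qquad\sum_it_i(y_r)g_i(y_r)=1\ \text{ for all }r .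
\]
Now $g_i\circ\Phi$ is continuous on $U\times\mathbb D_{1/4}$. For $t\in U\cap\mathbb Q(i)^2$ it is constant in
$s\in\mathbb D_{1/4}\cap\mathbb Q(i)$, hence in all
$s$; by density of such $t$ this holds for every $t\in U$. Thus
$h_i(t)=g_i(\Phi(t,s))$ does not depend on $s$, and, again by density, $t_1h_1+t_2h_2=1$ on $U$.

\emph{The functions $h_i$ are holomorphic.} Since $h_i(t)$ may be computed from any $x$ with
$(t,x)\in\Phi(U\times\mathbb D_{1/4})$, we may choose $x$ locally as a holomorphic function of $t$. Given $t^0\in U$ put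
$x^0=\overline{t^0}/|t^0|^2$, so $t^0\cdot x^0=1$, and
\[
x(t)=\frac{x^0}{t\cdot x^0},
\]
which is holomorphic near $t^0$ with $t\cdot x(t)=1$ and $x(t^0)=x^0$. By \eqref{eq:s} the corresponding
parameter $s$ is continuous in $t$ and vanishes at $t^0$. So $(t,x(t))\in\Phi(U\times\mathbb D_{1/4})$ for $t$
near $t^0$, and there $h_i(t)=g_i(t,x(t))$ is holomorphic.

\emph{Conclusion.} By Hartogs' theorem $h_1,h_2$ extend holomorphically to $\{|t|<\frac54\}$, where
$t_1h_1+t_2h_2=1$ persists. At $t=0$ this reads $0=1$, a contradiction. So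
$0\in\sigma_{\mathfrak C}(T_1,T_2)\setminus\operatorname{Sp}(T_1,T_2)$.

Thus equality for all pairs forces bounded degree, bounded degree gives equality for all tuples, and
equality for all tuples includes equality for pairs. This proves Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{1}
\bibitem{CDSZ}
Ian Charlesworth, Ken Dykema, Fedor Sukochev, Dmitriy Zanin,
\emph{Simultaneous upper triangular forms for commuting operators in a finite von Neumann algebra},
arXiv:1703.05695 (2017).
\end{thebibliography}

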